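# An arc tract for a locally univalent function in the MacLane class

## 1. When critical values and finite asymptotic values are both bounded

A holomorphic function in the unit disc can tend to a value $a$ along paths that run to the boundary. Near such a path the set where $f$ is close to $a$ has a component that shrinks to the boundary, and it may shrink to one boundary point or to a whole arc of boundary points. The question of this talk is whether the second behavior is possible when the critical values of $f$ stay bounded, for $f$ in a natural class of functions. It is posed in K. F. Barth, P. J. Rippon and D. J. Sixsmith, "The MacLane class and the Eremenko-Lyubich class", arXiv:1611.03292 (2016). The easy special case is the one in which the finite asymptotic values are bounded as well. To state it we need some vocabulary.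

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and $\widehat{\mathbb C}=\mathbb C\cup\{\infty\}$.

**Boundary paths and asymptotic values.** A path $\Gamma:[0,1)\to\mathbb D$ is a *boundary path* if $|\Gamma(t)|\to1$ as $t\to1$; the set $\overline\Gamma\cap\partial\mathbb D$ is its *end*. A holomorphic $f$ on $\mathbb D$ has *asymptotic value* $a\in\widehat{\mathbb C}$ if $f(\Gamma(t))\to a$ as $t\to1$ for some boundary path $\Gamma$. If the end of $\Gamma$ is a singleton $\{\zeta\}$, then $f$ has asymptotic value $a$ *at* $\zeta$.

For example, $f(z)=1/(1-z)$ has asymptotic value $\infty$ at $1$ and asymptotic value $1/(1-\zeta)$ at every other $\zeta\in\partial\mathbb D$.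

**The MacLane class.** The class $\mathcal A$ consists of the functions that are holomorphic and non-constant in $\mathbb D$ and have asymptotic values at the points of a dense subset of $\partial\mathbb D$.

For example, every bounded non-constant holomorphic function is in $\mathcal A$, because by Fatou's theorem it has radial limits at almost every point of $\partial\mathbb D$.

**Tracts.** Let $d$ be the chordal metric on $\widehat{\mathbb C}$ and $U(a,\epsilon)=\{z\in\widehat{\mathbb C}:d(a,z)<\epsilon\}$. Suppose that to each $\epsilon>0$ there is a component $D(\epsilon)$ of $f^{-1}(U(a,\epsilon))$ such that $D(\epsilon_1)\subset D(\epsilon_2)$ for $0<\epsilon_1<\epsilon_2$ and $\bigcap_{\epsilon>0}D(\epsilon)=\emptyset$. Then $\{D(\epsilon),a\}$ is a *tract* of $f$ over $a$. Its *end* is $K=\bigcap_{\epsilon>0}\overline{D(\epsilon)}\subset\partial\mathbb D$. The set $K$ is either a single point (a *point tract*) or a closed arc of $\partial\mathbb D$ of positive length, where $K=\partial\mathbb D$ is allowed and counts as an arc (an *arc tract*).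

Note that $U(\infty,\epsilon)$, for small $\epsilon$, is $\{|w|>M\}\cup\{\infty\}$ with $M=M(\epsilon)\to\infty$ as $\epsilon\to0$. So a tract over $\infty$ is a nested choice of components of $\{|f|>M\}$.

*Example of a point tract.* A Möbius map carries $\mathbb D$ to $\mathbb H=\{\operatorname{Im}z>0\}$, so we may think in $\mathbb H$, with boundary $\mathbb R\cup\{\infty\}$. Take $f(z)=-e^{-z}$ there. Then $\{|f|>M\}=\{z\in\mathbb H:\operatorname{Re}z<-\log M\}$ is connected, and the closures of these sets intersect in $\{\infty\}$ only. This is a point tract over $\infty$.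

**Global tracts.** An arc tract with $K=\partial\mathbb D$ is *global* if for each arc $\gamma\subset\partial\mathbb D$ there is a sequence of arcs $\gamma_n\subset D(1/n)$ which tend to $\gamma$. An arc tract with $K=\partial\mathbb D$ need not be global.

*Example of a global tract* (with no claim that the function is in $\mathcal A$). Let $\Gamma(t)=te^{i/(1-t)}$, $0\le t<1$, a spiral that meets each circle $|z|=t$ exactly once. Untwisting the spiral maps $\{r<|z|<1\}\setminus\Gamma$ homeomorphically onto an annulus minus a radius, which is connected. So the complement of $\Gamma$ in the one-point compactification of $\mathbb D$ is connected and locally connected, and Arakelyan's theorem gives a holomorphic $f$ in $\mathbb D$ with $|f(z)-1/(1-|z|)|<1$ on $\Gamma$. Let $D(\epsilon)$ be the component of $f^{-1}(U(\infty,\epsilon))$ that contains a tail of $\Gamma$. These sets are nested with empty intersection because $f$ is finite everywhere. The closure of each contains $\partial\mathbb D$, and no point of $\mathbb D$ is in all the closures, since $f$ is bounded near it. So $K=\partial\mathbb D$, and pieces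 of late turns of the spiral approximate any given arc $\gamma$: the tract is global.

**Critical values.** $CV(f)=\{f(z):z\in\mathbb D,\ f'(z)=0\}$. It is empty exactly when $f$ is locally univalent.

The special case is the following statement, read as: if $CV(f)$ and the set of finite asymptotic values are both bounded, there is no arc tract.

**Theorem 1.** If $f\in\mathcal A$, $CV(f)$ is bounded and $f$ has an arc tract, then the set of finite asymptotic values of $f$ is unbounded.

We use three textbook facts.

1. (Pommerenke, *Boundary Behaviour of Conformal Maps*, Prop. 2.14.) If $\chi$ maps $\mathbb D$ conformally onto a domain and two curves in the domain land at distinct boundary points, then their preimages land at distinct points of $\partial\mathbb D$.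
2. (Koebe's lemma; Collingwood–Lohwater, *The Theory of Cluster Sets*.) If $h$ is bounded and holomorphic in $\mathbb D$ and $h\to a$ uniformly along arcs $\beta_n$ with $\min_{\beta_n}|z|\to1$ whose endpoints tend to two distinct points of $\partial\mathbb D$, then $h\equiv a$.
3. (Lindelöf's theorem.) If a bounded holomorphic function in a disc or half-plane has limits along two curves ending at the same boundary point, the limits are equal.

*Proof of Theorem 1.* Let $\{D(\epsilon),a\}$ be an arc tract of $f\in\mathcal A$ with end $K$. Suppose that $CV(f)$ and all finite asymptotic values lie in $\{|w|<R\}$. We look for a contradiction.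

**Step 1: two paths inside the tract.** The purpose is to find $\zeta_1\ne\zeta_2$ in the interior of $K$ (relative to $\partial\mathbb D$) and boundary paths $\Gamma_i$ ending at $\zeta_i$ with $f\to a$ on $\Gamma_i$, such that for every $\epsilon$ a tail of $\Gamma_i$ lies in $D(\epsilon)$.

At each point of a dense subset of $\operatorname{int}K$ choose a path along which $f$ has an asymptotic value. We may take it simple: the path together with its endpoint is a Peano continuum, so it contains an arc from its starting point to its endpoint. Points of the path close to the endpoint have parameter close to $1$, so $f$ has the same limit along the arc.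

Let $\zeta\ne\zeta'$ be two of these points, with paths $\Gamma,\Gamma'$. Take disjoint tails of the two paths, and an arc in $\mathbb D$ from a point of the first tail to a point of the second. Keep the part of this arc between its last point on the first tail before it first hits the second tail, and that first hit; together with the remaining tails it forms a crosscut $Q$ from $\zeta$ to $\zeta'$. Since $\zeta$ is interior to $K$, both open arcs of $\partial\mathbb D\setminus\{\zeta,\zeta'\}$ contain points of $K\subset\overline{D(\epsilon)}$. A point of one open arc has a neighborhood in $\mathbb D$ that lies in one component of $\mathbb D\setminus Q$, and the two arcs belong to different components. So the connected set $D(\epsilon)$ meets both components of $\mathbb D\setminus Q$, hence it meets $Q$.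

The nested compact sets $\overline{D(\epsilon)}$ intersect in $K\subset\partial\mathbb D$, so $D(\epsilon)$ avoids any given compact subset of $\mathbb D$ once $\epsilon$ is small. Therefore one of $\Gamma,\Gamma'$, say $\Gamma$, meets $D(\epsilon)$ for all $\epsilon>0$, at points tending to $\partial\mathbb D$ as $\epsilon\to0$. So the asymptotic value of $f$ on $\Gamma$ is $a$. Given $\epsilon$, take a tail of $\Gamma$ on which $f\in U(a,\epsilon)$. It is connected and meets $D(\epsilon')\subset D(\epsilon)$ for small $\epsilon'$, so it lies in $D(\epsilon)$. Thus $\zeta$ has the required property. Of any two chosen points at least one is good, so at most one chosen point is bad, and two good ones exist.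

**Step 2: $a=\infty$.** The purpose is to exclude finite $a$. Suppose $a\in\mathbb C$ and fix $\epsilon$ so small that $U(a,\epsilon)$ is a bounded Euclidean disc. By the maximum principle, the inside of any Jordan curve in $D(\epsilon)$ is mapped into that disc, so $D(\epsilon)$ is simply connected. Let $\chi:\mathbb D\to D(\epsilon)$ be conformal. By fact 1, tails of $\chi^{-1}(\Gamma_1)$ and $\chi^{-1}(\Gamma_2)$ land at points $e_1\ne e_2$. For $\epsilon'<\epsilon$ the connected open set $\chi^{-1}(D(\epsilon'))$ contains tails of both, and it leaves every compact subset of $\mathbb D$ as $\epsilon'\to0$. So we can choose arcs $\beta_n$ in $\chi^{-1}(D(\epsilon_n))$, $\epsilon_n\to0$, that join points of the two tails close to $e_1$ and to $e_2$. Fact 2, with $h=f\circ\chi$, gives $f\circ\chi\equiv a$, a contradiction.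

**Step 3: a covering over a neighborhood of $\infty$.** The purpose is to see that $f$ is so rigid near its tract that two different landing points are impossible. Let $D_R$ be the component of $\{|f|>R\}$ containing tails of $\Gamma_1,\Gamma_2$; it exists by Step 1 with $a=\infty$. We claim that $f:D_R\to\{R<|w|<\infty\}$ is a covering. It is a local homeomorphism because critical values lie in $\{|w|<R\}$, so it suffices to lift paths. Suppose a maximal lift of a path breaks off over $w_0$, $R<|w_0|<\infty$. If the lift accumulates at some $z_0\in\mathbb D$, then $f(z_0)=w_0$, so a neighborhood of $z_0$ lies in $\{|f|>R\}$ and meets $D_R$. Hence $z_0\in D_R$, $f$ is a local homeomorphism at $z_0$, and the lift can be continued through $z_0$. If the lift accumulates nowhere in $\mathbb D$, it is a boundary path and $w_0$ is a finite asymptotic value with $|w_0|>R$. Both are impossible.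

If the covering has finite degree $m$, there is a conformal map $u$ of $D_R$ onto $\{1<|u|<\infty\}$ with $f=Ru^m$. The inverse $u\mapsto z$ is bounded and injective, so it extends holomorphically to $u=\infty$ and is not constant there. The image of a neighborhood of $\infty$ is open and contained in $\overline{\mathbb D}$, so $\infty$ goes to a point of $\mathbb D$. In every neighborhood of that point $f$ would be unbounded, which is impossible.

If the degree is infinite, the covering is universal and a branch of $\log f:D_R\to\{\operatorname{Re}v>\log R\}$ is a conformal bijection. Its inverse $G$ is bounded and holomorphic. The curves $\log f\circ\Gamma_i$ both tend to the boundary point $\infty$ of the half-plane, and along them $G$ has the limits $\zeta_1\ne\zeta_2$. This contradicts fact 3. $\square$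

## 2. The step that needs finite asymptotic values, and the theorem

Suppose now that only $CV(f)$ is bounded. Steps 1 and 2 used only $f\in\mathcal A$, so an arc tract still has to lie over $\infty$. Step 3 breaks at exactly one sentence: a lift that accumulates nowhere in $\mathbb D$ gives an asymptotic value $w_0$, and nothing now prevents $|w_0|$ from being large. If this happens for every $R$, the components $D_R$ need not be coverings and the proof has nothing to hold on to.

So the following question remains: *if $f\in\mathcal A$ and $CV(f)$ is bounded, can $f$ have an arc tract?* One more constraint may be used.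

**Known result.** If $f\in\mathcal A$ and $CV(f)$ is bounded, then $f$ has no global tracts.

The answer is yes, even with no critical points at all.

**Theorem 2.** There is a locally univalent $f\in\mathcal A$ with an arc tract over $\infty$ whose end is $K=\partial\mathbb D$. Moreover there is $\zeta_0\in\partial\mathbb D$ such that $f$ has asymptotic value $\infty$ at every point of $\partial\mathbb D\setminus\{\zeta_0\}$, and $|f|\to\infty$ uniformly on a sequence of horocycles at $\zeta_0$ (with $\zeta_0$ removed) tending to $\partial\mathbb D$.

**Theorem 3.** (a) For every closed arc $K\subset\partial\mathbb D$ of positive length (including $K=\partial\mathbb D$) there is a locally univalent $f\in\mathcal A$ having an arc tract with end exactly $K$.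

(b) For the tract in Theorem 2, for every closed arc $\gamma\subset\partial\mathbb D\setminus\{\zeta_0\}$ there are arcs $\gamma_n\subset D(1/n)$ tending to $\gamma$. This cannot hold for all arcs $\gamma\subset\partial\mathbb D$: otherwise the tract would be global, contradicting the Known result.

## 3. One jump by hand: $-e^{-z}$ and a residue

We work in $\mathbb H$, write $z=x+iy$, and let $\infty\in\partial\mathbb H$ play the role of $\zeta_0$. Horocycles at $\zeta_0$ are then horizontal lines. Theorem 2 asks for lines $\ell_n=\{y=Y_n\}$, $Y_n\to0$, with $|f|$ uniformly large on the *whole* of $\ell_n$.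

The function $-e^{-z}$ has no critical points, and $|{-e^{-z}}|=e^{-x}$ is large on the left part of every horizontal line. On the right it tends to $0$. What we need is that on $\ell_n$, as $x\to+\infty$, $f$ tends to a finite constant $c_n\neq0$ with $|c_n|\to\infty$. This agrees with Theorem 1: the $c_n$ will be an unbounded set of finite asymptotic values. So between $\ell_{n-1}$ and $\ell_n$ the function has to pick up a jump on the right, and no jump on the left.

A jump of this kind is produced by a residue. Take $p=-k+iy_0\in\mathbb H$, a small $\eta>0$, and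
$$g'(z)=e^{-z}\exp\Big(\frac{i\eta}{z-p}\Big),\qquad \operatorname{Res}_p g'=e^{-p}\sum_{m\ge0}\frac{(-1)^m}{m!}\,\frac{(i\eta)^{m+1}}{(m+1)!}=i\eta e^{-p}(1+O(\eta)).$$
Go along a horizontal line above $p$ from $+\infty$ to the left of $p$, then down, then back to $+\infty$ below $p$. Since $g'=O(e^{-x})$ for large $x$, the integral of $g'$ along this path is $2\pi i\operatorname{Res}_pg'=-2\pi\eta e^{-p}(1+O(\eta))$, of modulus about $2\pi\eta e^k$. If $\eta=\kappa e^{-k/2}$, this is about $2\pi\kappa e^{k/2}$: the perturbation is tiny and the jump is huge. On the left of $p$, where $e^{-x}\ge e^k$, this jump is negligible.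

The sensible first try is therefore $f'(z)=\exp\big(-z+\sum_k i\eta_k/(z-p_k)\big)$. It has no zeros. But it has essential singularities at the points $p_k$, which lie in $\mathbb H$, and its primitive is not single-valued. The simpler factor $1+i\eta/(z-p)$ is no better: it has a pole at $p$ and a zero at $p-i\eta$, which is a critical point.

The obstacle is Cauchy's theorem itself. If $f'$ is holomorphic in $\mathbb H$, then the integral of $f'$ around a closed contour is $0$. So the jump, computed by going around on the left, equals the integral of $f'$ straight down from the upper line to the lower line at *any* abscissa $x$. If $|f'|\le Me^{-x}$ held on the whole strip between the two lines, this integral would tend to $0$ as $x\to+\infty$ and there would be no jump. Hence $f'$ must be large somewhere on every such crossing, however far to the right. The largeness can only be hidden in a corridor that runs from near $p$ to $+\infty$.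

So we replace $-1/w$ by an *entire* function $E$ that is close to $-1/w$ outside a half-strip, and use the factor $\exp(-iE)$. It is zero-free and holomorphic, it looks like $\exp(i/w)$ outside the half-strip, and inside the half-strip it is wild. Two things then have to be proved: that $f$ really has the planned size outside the corridors, and that paths can cross the corridors without $|f|$ becoming small. The second is what puts $f$ in $\mathcal A$ and connects the lines $\ell_n$.

**Conventions.** $C$ denotes positive absolute constants that may change from line to line; they do not depend on the parameter $\kappa$ below, nor on $n,k,z$. The constants in $O(\cdot)$ are absolute too. The only exception is the proof of Lemma 2, where $n,k$ are fixed. The number $\kappa\in(0,10^{-3})$ will be fixed small enough, subject to finitely many conditions of the form "$C\sqrt\kappa\le$ absolute constant". Put $\delta=\sqrt\kappa$.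

## 4. An entire function close to $-1/w$ outside a half-strip

Let $\Sigma=\{\operatorname{Re}w>0,\ |\operatorname{Im}w|<\pi\}$. For $X\in\mathbb R$ and $\theta\in(\pi/2,3\pi/2)$ let $L_{X,\theta}$ be the boundary of $\{\operatorname{Re}\zeta>X,\ |\operatorname{Im}\zeta|<\theta\}$, oriented from $\infty-i\theta$ to $\infty+i\theta$. This is the clockwise orientation. Put
$$I_{X,\theta}(w)=\frac1{2\pi i}\int_{L_{X,\theta}}\frac{\exp(e^\zeta)}{\zeta-w}\,d\zeta .$$
On $\operatorname{Im}\zeta=\pm\theta$ we have $|\exp(e^\zeta)|=\exp(e^{\operatorname{Re}\zeta}\cos\theta)$ with $\cos\theta<0$. So the integrals converge, also with factors $|\zeta|$, $|\zeta|^2$ inserted, and the decay is uniform for $\theta$ in compact subsets of $(\pi/2,3\pi/2)$. Hence contours may be shifted.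

Let $X_1,X_2\ge1$. By Cauchy's theorem $I_{X_1,3\pi/4}=I_{X_2,3\pi/4}$ at points outside both contours, because the rectangle between them does not contain such a point. Every $w$ is outside $L_{X,3\pi/4}$ for large $X$. So the functions $I_{X,3\pi/4}$, $X\ge1$, restricted to the outside of their contours, together define an entire function $E$.

**Lemma 1.**
(i) For $w\notin\Sigma$: $|E(w)|\le\frac C{1+|w|}$ and, if $w\ne0$, $\big|E(w)+\frac1w\big|\le\frac C{|w|^2}$.
(ii) For $w\in\overline\Sigma$: $E(w)=\exp(e^w)+I(w)$, where $I$ is holomorphic near $\overline\Sigma$ and $|I|,|I'|\le C$ on $\overline\Sigma$.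
(iii) If the disc of radius $1$ about $w$ misses $\Sigma$ and $|w|\ge2$, then $|E'(w)|\le C/|w|^2$.

*Proof.* **The total mass is $1$.** To find the coefficient of $1/w$ we show $\frac1{2\pi i}\int_{L_{X,\theta}}\exp(e^\zeta)\,d\zeta=1$. Shift to $\theta=\pi$. On both horizontal sides the integrand is $\exp(-e^{\operatorname{Re}\zeta})$, and the sides have opposite directions, so they cancel. The vertical side gives $\frac1{2\pi}\int_{-\pi}^{\pi}\exp(e^Xe^{iv})\,dv=1$ by the mean value property.

**(i).** This estimates $E$ outside $\Sigma$ by expanding the kernel. Let $w\notin\Sigma$. Then $w$ is outside $L=L_{1,3\pi/4}$, at distance at least $\pi/4$ from it. So $E(w)=I_{1,3\pi/4}(w)$ and $|E(w)|\le C$. Let $w\ne0$. From $\frac1{\zeta-w}=-\frac1w+\frac{\zeta}{w(\zeta-w)}$ and the total mass,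
$$E(w)+\frac1w=\frac1w\cdot\frac1{2\pi i}\int_L\frac{\zeta\exp(e^\zeta)}{\zeta-w}\,d\zeta .$$
Put $M_j=\int_L|\zeta|^j|\exp(e^\zeta)||d\zeta|<\infty$. Where $|\zeta|\le|w|/2$ we have $|\zeta-w|\ge|w|/2$, so this part of the integral is at most $2M_1/|w|$. Where $|\zeta|>|w|/2$ we have $|\zeta|\le2|\zeta|^2/|w|$ and $|\zeta-w|\ge\pi/4$, so this part is at most $\frac4\pi\cdot\frac{2M_2}{|w|}$. This is the second estimate. The first follows from it for $|w|\ge1$, and from $|E|\le C$ for $|w|<1$.

**(ii).** This finds $E$ inside $\Sigma$ by widening the contour past $w$. Let $I=I_{-1,5\pi/4}$, $w\in\overline\Sigma$, and choose $X>\max(1,\operatorname{Re}w)$. Between $L_{X,3\pi/4}$ and $L_{-1,5\pi/4}$ the integrand has only the pole $w$, with residue $\exp(e^w)$. The outer contour is clockwise, so $I(w)=E(w)-\exp(e^w)$. The contour $L_{-1,5\pi/4}$ has distance at least $\pi/4$ from $\overline\Sigma$, so $I$ and $I'$ are bounded there.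

**(iii).** This is Cauchy's estimate. For $|v-w|\le\frac12$ we have $v\notin\Sigma$ and $|v|\ge\frac34|w|$, so $|E(v)+1/v|\le C/|w|^2$ by (i). Hence $|E'(w)-1/w^2|\le C/|w|^2$. $\square$

## 5. Infinitely many corridors

For $n\ge1$ let
$$\eta_n=\kappa e^{-n/2},\quad y_n=100\eta_n,\quad p_n=-n+iy_n,\quad w_n=\frac{z-p_n}{\eta_n},$$
$$\hat T_n=\{w_n\in\Sigma\},\qquad T_n=\{\operatorname{Re}w_n>0,\ |\operatorname{Im}w_n|<\pi/2\},\qquad S_n=\{|y-y_n|\le\pi\eta_n\}.$$
So $\hat T_n$ is a corridor that starts at abscissa $-n$ and runs to $+\infty$ at height $y_n$, $T_n$ is its core, and $S_n$ is the full horizontal strip containing it.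

**Geometry.** We record how the strips are separated. We have $\sum\eta_k\le2\kappa$. Since $\eta_{n+1}=e^{-1/2}\eta_n$ and $(100+\pi)e^{-1/2}<62.7<96.8<100-\pi$, the top of $S_{n+1}$ is below $62.7\,\eta_n$ and the bottom of $S_n$ is above $96.8\,\eta_n$. So the strips $S_n\subset\mathbb H$ are disjoint and
$$\operatorname{dist}(S_j,S_k)\ge34\max(\eta_j,\eta_k)\qquad(j\ne k).\tag{1}$$
The line $y=y_*:=100\kappa$ lies above all $S_n$, and on it $|z-p_k|\ge y_*-y_1\ge39\kappa$ for all $k$.

**Definition of $f$.** Put
$$f'(z)=\exp\Big(-z-i\sum_{k\ge1}E(w_k)\Big).$$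

**Convergence.** We check that this makes sense. For each $z$ at most one $k$ has $|x+k|<\frac12$; for all other $k$, $|z-p_k|\ge\frac12$. By Lemma 1(i), if $z\notin\hat T_k$ and $|z-p_k|\ge\frac12$, then $|E(w_k)|\le C\eta_k/|z-p_k|\le C\eta_k$. A compact subset of $\mathbb H$ meets only finitely many $\hat T_k$, and $|x+k|\ge\frac12$ on it for all large $k$. Hence the sum converges locally uniformly in $\mathbb H$, and $f'$ is holomorphic and zero-free. The one possible exceptional term with $z\notin\hat T_k$ is at most $C$, so
$$\sum_{k:\,z\notin\hat T_k}|E(w_k)|\le C .\tag{2}$$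
In particular $|f'(z)|\le Ce^{-x}$ for $z\notin\bigcup\hat T_k$. The top line $y=y_*$ is such a set, so we may let $f$ be the primitive with
$$f(x+iy_*)=-\int_x^\infty f'(t+iy_*)\,dt .$$
Since $f'$ has no zeros, $f$ is locally univalent in $\mathbb H$.

**Derivative bound.** Seen from one strip, the other corridors vary slowly. Let $z\in S_k$ and $j\ne k$. By (1) the distance from $z$ to $S_j$ is at least $34\max(\eta_j,\eta_k)$. So the disc of radius $1$ about $w_j(z)$ misses $\Sigma$ and $|w_j|\ge34$, and Lemma 1(iii) gives
$$\Big|\frac{d}{dz}E(w_j)\Big|=\frac{|E'(w_j)|}{\eta_j}\le\frac{C\eta_j}{|z-p_j|^2},\qquad|z-p_j|\ge34\max(\eta_j,\eta_k).\tag{3}$$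

## 6. The size of $f$ outside the corridors

For $z\notin\bigcup\hat T_k$ with $0<y\le y_*$, let $A(z)=\{k\ge1:\ k>-x,\ y_k>y\}$. These are the corridors that lie straight above $z$, and there are finitely many since $y_k\to0$. Let
$$B(z)=e^{-x}+\sum_{k\in A(z)}\eta_ke^k .$$

**Proposition 1.** $\big|f(z)+e^{-x}+2\pi\sum_{k\in A(z)}\eta_ke^k\big|\le C\delta\,B(z)$. Hence, for $\kappa$ small, $-\operatorname{Re}f(z)\ge\frac12B(z)$.

All contributions have nearly the same direction, the negative real axis, so they cannot cancel.

*Proof.* **Step 1: the top line.** We show $|f(x+iy_*)+e^{-x}|\le C\delta e^{-x}$. At $t+iy_*$ we have $f'=e^{-t}e^\varepsilon$ with $\varepsilon=-iy_*-i\sum_kE(w_k)$ and $|\varepsilon|\le C$ by (2). For $|t+k|<\frac12$ we have $|z-p_k|\ge\frac12(|t+k|+\kappa)$, so $|E(w_k)|\le C\kappa/(|t+k|+\kappa)$. The other terms sum to at most $C\kappa$. Hence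
$$|e^\varepsilon-1|\le C|\varepsilon|\le C\Big(\kappa+\sum_{k:|t+k|<1/2}\frac{\kappa}{|t+k|+\kappa}\Big).$$
The integral of this over any unit interval is at most $C\kappa\log(1/\kappa)\le C\delta$. Summing over the intervals $[x+m,x+m+1]$, $m\ge0$, gives $\int_x^\infty e^{-t}|e^\varepsilon-1|\,dt\le C\delta e^{-x}$, which is the assertion.

**Step 2: going down.** We reduce the claim to one crossing at a time. Consider the vertical segment from $x+iy_*$ to $z$. It can meet $\hat T_k$ only if $x>-k$. Let $x>-k$. Since $z\notin\hat T_k$, either $y\le y_k-\pi\eta_k$, and then $k\in A(z)$ and the segment crosses $\hat T_k$ completely, or $y\ge y_k+\pi\eta_k$, and then $k\notin A(z)$ and the segment misses $\hat T_k$. So we follow the segment but pass around each $\hat T_k$, $k\in A(z)$, on the left. The remaining vertical pieces lie outside $\bigcup\hat T_j$ at abscissa $x$ and have total length at most $100\kappa$, so they contribute at most $C\kappa e^{-x}$. It remains to study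
$$J_k=f(x+i(y_k-\pi\eta_k))-f(x+i(y_k+\pi\eta_k))=\int_df'\,dz ,$$
where, with $w=w_k$ and $X=(x+k)/\eta_k>0$, $d$ is the polygon $X+i\pi\to-\pi+i\pi\to-\pi-i\pi\to X-i\pi$ in the $w$-plane. It lies in $S_k$, avoids $\Sigma$, and $|w|\ge\pi$ on it.

**Step 3: one crossing.** We claim that
$$|J_k+2\pi\eta_ke^k|\le C(\delta\eta_ke^k+\eta_ke^{-x}).\tag{4}$$
Write $f'=\Phi_ke^{-iE(w)}$ with $\Phi_k=\exp\big(-z-i\sum_{j\ne k}E(w_j)\big)$, holomorphic in $\mathbb H$. As $S_k$ misses $\hat T_j$ for $j\ne k$, (2) gives $|\Phi_k|\le Ce^{-\operatorname{Re}z}$ on $S_k$.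

*Case $X<1$.* Here $x+k<\eta_k<1$, so $e^k\le e\cdot e^{-x}$. The polygon $d$ has $z$-length at most $C\eta_k$, and on it $|f'|\le Ce^{-\operatorname{Re}z}\le Ce^k\le Ce^{-x}$. So $|J_k|$ and $2\pi\eta_ke^k$ are both at most $C\eta_ke^{-x}$, and (4) holds.

*Case $X\ge1$.* Write $e^{-iE(w)}=1+\frac iw+R(w)$. Then $R$ is holomorphic in $\mathbb C\setminus\{0\}$. For $w\notin\Sigma$, $|w|\ge1$, Lemma 1(i) gives $e^{-iE}=1-iE+O(|E|^2)=1+\frac iw+O(|w|^{-2})$, so $|R(w)|\le C/|w|^2$ there. Let $c$ be the vertical segment from $X-i\pi$ to $X+i\pi$ in the $w$-plane. It has abscissa $x$ in the $z$-plane, so $|\Phi_k|\le Ce^{-x}$ on it, and $|w|\ge1$ there. We treat the three terms of $e^{-iE}$ in turn, the last one in two parts.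

*The term $1$.* By Cauchy, $\int_d\Phi_k\,dz=-\int_c\Phi_k\,dz=O(\eta_ke^{-x})$.

*The term $i/w$.* The closed curve $d+c$ is counterclockwise and surrounds $w=0$, that is, $z=p_k$. So
$$\eta_k\int_d\Phi_k\frac iw\,dw=\eta_k\cdot2\pi i\cdot i\,\Phi_k(p_k)-\eta_k\int_c\Phi_k\frac iw\,dw=-2\pi\eta_k\Phi_k(p_k)+O(\eta_ke^{-x}).$$
For $j\ne k$ we have $p_k\notin\hat T_j$ and $|p_k-p_j|\ge1$, so $\sum_{j\ne k}|E(w_j(p_k))|\le C\kappa$. As $y_k\le100\kappa$, $\Phi_k(p_k)=e^k(1+O(\kappa))$. This is the residue of Section 3.

*The term $R$ with $\Phi_k$ replaced by $\Phi_k(p_k)$.* Let $d_\infty$ be $d$ with $X=\infty$. Close the part of $d_\infty$ in $|w|\le r$ by the arc of $|w|=r$ outside the half-strip $\{\operatorname{Re}w>-\pi,\ |\operatorname{Im}w|<\pi\}$. Outside this half-strip $R$ is holomorphic and $O(|w|^{-2})$, so the arc contributes $O(1/r)$, and $r\to\infty$ gives $\int_{d_\infty}R\,dw=0$. Hence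
$$\Big|\int_dR\,dw\Big|\le2\int_X^\infty\frac{C\,du}{u^2+\pi^2}\le\frac C{1+X},\qquad\Big|\eta_k\Phi_k(p_k)\int_dR\,dw\Big|\le\frac{C\eta_ke^k}{1+X}.$$
If $x+k\ge1$, then $X\ge1/\eta_k$, so $1/(1+X)\le\eta_k\le\delta$ and the bound is at most $C\delta\eta_ke^k$. If $x+k<1$, then $e^k<e\cdot e^{-x}$ and the bound is at most $C\eta_ke^{-x}$.

*The term $R$ with $\Phi_k-\Phi_k(p_k)$.* First, on $d$,
$$|\Phi_k(z)-\Phi_k(p_k)|\le Ce^k\min(1,|z-p_k|).$$
Indeed, let $z\in S_k$ with $-k-\pi\eta_k\le\operatorname{Re}z\le-k+\frac14$. For $j\ne k$ we have $|z-p_j|\ge|\operatorname{Re}z+j|\ge\frac12$. So (3) gives $\big|\frac d{dz}E(w_j)\big|\le C\eta_j$, and $|\Phi_k'|=|\Phi_k|\,\big|1+i\sum_{j\ne k}\frac d{dz}E(w_j)\big|\le Ce^k$ on this rectangle. It is convex, contains $p_k$, and $|z-p_k|\le1$ in it. For the points of $d$ with $\operatorname{Re}z>-k+\frac14$ use $|\Phi_k|\le Ce^k$ and $|z-p_k|\ge\frac14$. Next, $|z-p_k|=\eta_k|w|$, so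
$$\eta_k\int_d|\Phi_k-\Phi_k(p_k)||R||dw|\le C\eta_ke^k\int_d\frac{\min(1,\eta_k|w|)}{|w|^2}|dw| .$$
The part of $d$ with $\operatorname{Re}w\le\pi$ contributes at most $C\eta_k$ to the last integral. The rest contributes at most $2\int_\pi^{1/\eta_k}\frac{\eta_k}u\,du+2\int_{1/\eta_k}^\infty\frac{du}{u^2}$, because $\min(|w|^{-2},\eta_k|w|^{-1})$ decreases in $|w|$. So the total is at most $C\eta_ke^k\cdot\eta_k\log\frac1{\eta_k}\le C\delta\eta_ke^k$.

Adding the four contributions proves (4).

**Step 4: summation.** We add up all crossings. Sum (4) over $k\in A(z)$, use $\sum\eta_k\le2\kappa\le\delta$, and combine with Steps 1 and 2. This gives the first statement. Since $e^{-x}+2\pi\sum_{A(z)}\eta_ke^k\ge B(z)$, the second follows when $C\delta\le\frac12$. $\square$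

Now fix $\kappa$ so small that Proposition 1 holds in both forms and the finitely many requirements "$C\kappa\le\frac18$" below hold. Put $m_n=\frac18\kappa e^{(n-1)/2}$ for $n\ge2$, so $m_n\to\infty$.

**Consequence A.** If $z\notin\bigcup\hat T_j$ and $0<y<y_n$, then $B(z)\ge\kappa e^{n/2}$ and $|f(z)|\ge\frac12\kappa e^{n/2}$.

Indeed, if $x>-n$, then $n\in A(z)$ and $B\ge\eta_ne^n=\kappa e^{n/2}$. If $x\le-n$, then $B\ge e^n$. In particular $|f|\ge\frac12\kappa e^{n/2}$ on the **whole line** $\ell_n=\{y=Y_n\}$, $Y_n:=80\eta_n$. By the geometry in Section 5 this line lies strictly between $S_{n+1}$ and $S_n$, so it misses all $\hat T_j$, and $Y_n<y_n$. So the lines asked for in Section 3 exist.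

**Consequence B.** For $n\ge2$, $|f|\ge m_n$ on $\hat T_n\setminus T_n$ and on $\partial T_n$.

The purpose is to fence in the core $T_n$. Let $z\in\hat T_n\setminus T_n$, i.e. $\pi/2\le|\operatorname{Im}w_n|<\pi$ and $\operatorname{Re}w_n>0$. On this set $|\exp(e^{w_n})|=\exp(e^{\operatorname{Re}w_n}\cos\operatorname{Im}w_n)\le1$. So $|E(w_n)|\le C$ by Lemma 1(ii) and, with (2), $|f'|\le Ce^{-x}$. Let $z'$ be the nearest point to $z$ with the same abscissa and $|\operatorname{Im}w_n|=\pi$; it lies outside $\bigcup\hat T_j$. Then $|f(z)-f(z')|\le C\eta_ne^{-x}\le C\kappa B(z')$, so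
$$-\operatorname{Re}f(z)\ge\tfrac12B(z')-C\kappa B(z')\ge\tfrac14B(z').\tag{5}$$
As $\operatorname{Im}z'\le y_n+\pi\eta_n<y_{n-1}$, Consequence A gives $B(z')\ge\kappa e^{(n-1)/2}$, so $|f(z)|\ge m_n$. The horizontal sides of $\partial T_n$, without the corners, lie in $\hat T_n\setminus T_n$. The left side $\operatorname{Re}w_n=0$, with the corners, lies outside $\bigcup\hat T_j$ and in $y<y_{n-1}$, so $|f|\ge\frac12\kappa e^{(n-1)/2}\ge m_n$ there by Consequence A.

## 7. Rivers and islands inside a corridor

By Consequence A a vertical path down to a real point $a$ has $|f|$ large outside the corridors, and by Consequence B it keeps this until it enters the cores $T_n$. Inside a core, $f'$ contains the factor $\exp(-i\exp(e^{w_n}))$, and nothing prevents $f$ from having zeros on the straight path. We show that the sets where $|f|$ is small are compact islands of size $O(\eta_n)$. Then a path can walk along their shores. Local univalence makes each bounded island a conformal disc. What must be excluded is an unbounded island, stretching along the corridor to $+\infty$.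

Let $n\ge2$. On $T_n$ use the coordinate $s=e^{w_n}=\sigma+i\tau$, which maps $T_n$ conformally onto $\{|s|>1,\ \sigma>0\}$. Here $z=p_n+\eta_n\log s$, $x=-n+\eta_n\log|s|$, $dz=\eta_n\,ds/s$, and by Lemma 1(ii)
$$f'=\exp\Big(-z-ie^s-iI(w_n)-i\sum_{j\ne n}E(w_j)\Big),\qquad\operatorname{Re}(-ie^s)=e^\sigma\sin\tau .$$

**Rivers.** We find curves to $+\infty$ along which $f$ stays large, so that every island is trapped between two of them. For $k\in\mathbb Z$ let $\tau_k=2\pi k-\frac\pi2$, so that $\sin\tau_k=-1$, and $R_k=\{\sigma\ge0,\ \tau=\tau_k\}$. Since $|\tau_k|\ge\frac\pi2>1$, $R_k$ lies in $T_n$ except for its initial point $s=i\tau_k$. At that point $|\operatorname{Im}w_n|=\pi/2$ and $\operatorname{Re}w_n>0$, so it lies in $\hat T_n\setminus T_n$; let $x_k$ be its abscissa and $z'$ the point associated with it in (5). On $R_k$ we have $x\ge x_k$ and $|f'|\le Ce^{-x_k}\exp(-e^\sigma)$, and $|dz|\le\eta_n\,d\sigma$ because $|s|>1$. So $f$ varies on $R_k$ by at most $C\eta_ne^{-x_k}\le C\kappa B(z')$. By (5), $-\operatorname{Re}f\ge\frac18B(z')\ge m_n$ on $R_k$. Hence $|f|\ge m_n$ on $R_k$, and $f$ tends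 along $R_k$ to a limit $t_k$ with $|t_k|\ge m_n$.

The rivers do not help us to cross the corridor, since each starts on one side and runs to infinity. They only separate.

**Lemma 2.** Every component $U$ of $\{z\in\mathbb H:|f(z)|<m_n/2\}$ that meets $T_n$ is contained in $T_n$, is bounded, and is mapped by $f$ conformally onto $\{|\omega|<m_n/2\}$. Moreover $\overline U$ is a compact subset of $\mathbb H$.

*Proof.* **Step 1: localization.** We place $U$ between two rivers. Since $|f|\ge m_n$ on $\partial T_n$ and on all rivers, $U\subset T_n$ and, in the $s$-coordinate, $U$ lies in some $W_k=\{|s|>1,\ \sigma>0,\ \tau_k<\tau<\tau_{k+1}\}$. Fix $n,k$. In this proof constants, and $o(1)$ as $\sigma\to\infty$ in $\overline{W_k}$, uniformly in $\tau$, may depend on $n,k$.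

**Step 2: the form of $df/ds$.** We separate the wild factor from a tame one. Since $z=p_n+\eta_n\log s$, we have $\frac{df}{ds}=g\,e^q$ with $q=-ie^s$, so $q'=q$, and
$$\log g=-(1+\eta_n)\log s+H(s),\qquad H=\log\eta_n-p_n-iI(w_n)-i\sum_{j\ne n}E(w_j).$$
$H$ is bounded on $T_n$ by (2) and Lemma 1(ii). So is $\frac{dH}{dw_n}$: $I'$ is bounded, and by (3), $\sum_{j\ne n}\eta_n\big|\frac d{dz}E(w_j)\big|\le C\sum_{j\ne n}\eta_n\eta_j/|z-p_j|^2$. Here at most one $j$ has $|z-p_j|<\frac12$; for it $\eta_n\eta_j/|z-p_j|^2\le34^{-2}$, because $|z-p_j|\ge34\max(\eta_j,\eta_n)$. The other quotients are at most $4\eta_n\eta_j$. As $dw_n/ds=1/s$, $H'(s)=O(1/|s|)$, hence $g'/g=O(1/|s|)$.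

**Step 3: asymptotics between two rivers.** We show that far out $f$ is a constant plus an explicit main term. Integration by parts suggests the main term $F_1=ge^q/q$. Since $q'=q$,
$$(f-F_1)'=-\Big(\frac gq\Big)'e^q=-\frac gq\Big(\frac{g'}g-1\Big)e^q .$$
As $|q|=e^\sigma$ and $|e^q|=e^{e^\sigma\sin\tau}$, this gives $|(f-F_1)'|\le C|g|e^{-\sigma}e^{e^\sigma\sin\tau}$, while $|F_1|=|g|e^{-\sigma}e^{e^\sigma\sin\tau}$.

Let $\tau_k\le\tau\le\tau_k+\pi$, let $\sigma$ be large, and integrate along the vertical segment from $s_0=\sigma+i\tau_k\in R_k$ to $s=\sigma+i\tau$. For large $\sigma$, $|g|$ changes on it by a factor at most $2$. For $\tau_k\le\tau'\le\tau\le\tau_k+\pi$,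
$$\sin\tau-\sin\tau'=2\cos\tfrac{\tau+\tau'}2\sin\tfrac{\tau-\tau'}2\ge2\sin^2\tfrac{\tau-\tau'}2\ge\tfrac2{\pi^2}(\tau-\tau')^2 .$$
To see the first inequality, subtract $2\pi k$, so that both angles lie in $[-\frac\pi2,\frac\pi2]$. Then $\big|\frac{\tau+\tau'}2\big|\le\frac\pi2-\frac{\tau-\tau'}2$, so $\cos\frac{\tau+\tau'}2\ge\sin\frac{\tau-\tau'}2$. The second is $\sin u\ge2u/\pi$ on $[0,\frac\pi2]$. Hence
$$|(f-F_1)(s)-(f-F_1)(s_0)|\le C|F_1(s)|\int_{\tau_k}^\tau\exp\big(-e^\sigma(\sin\tau-\sin\tau')\big)\,d\tau'\le Ce^{-\sigma/2}|F_1(s)| ,$$
the last step by comparison with a Gaussian integral. When $\sigma\to\infty$, $f(s_0)\to t_k$, and $F_1(s_0)\to0$ because $|e^{q(s_0)}|=\exp(-e^\sigma)$ and $g$ is bounded. So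
$$f(s)=t+o(1)+F_1(s)\big(1+O(e^{-\sigma/2})\big)\tag{6}$$
with $t=t_k$ in the lower half $\tau_k\le\tau\le\tau_k+\pi$. Since $\sin$ is symmetric about $\tau_k+\pi$, integrating from $R_{k+1}$ gives (6) with $t=t_{k+1}$ in the upper half $\tau_k+\pi\le\tau\le\tau_{k+1}$.

On the midline $\tau=\tau_k+\pi$ we have $\sin\tau=1$ and $|F_1|=|g|e^{-\sigma}\exp(e^\sigma)\to\infty$, because $|g|\ge c|s|^{-1-\eta_n}$ with some $c>0$. So $|f|>m_n$ on the midline for large $\sigma$.

**Step 4: $U$ is bounded.** If $f$ is small, then $F_1$ must be close to $-t$, which pins down $\log F_1$; but $\log F_1$ contains the enormous term $q$. Suppose $U$ is unbounded. Then $\sigma$ is unbounded on $U$, since $\tau$ is bounded on $W_k$. Choose $\sigma_1$ large, in particular larger than $\sigma$ at some point of $U$. For every $\sigma_2>\sigma_1$, connectedness gives an arc $\beta\subset U\cap\{\sigma_1\le\sigma\le\sigma_2\}$ joining $\{\sigma=\sigma_1\}$ to $\{\sigma=\sigma_2\}$. It avoids the midline, so (6) holds on $\beta$ with a single $t$, $|t|\ge m_n$. Since $|f|<m_n/2\le|t|/2$ on $\beta$, the quotient $\frac{f-t}{-t}$ lies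 in the disc $D(1,\frac12)$ with center $1$ and radius $\frac12$. By (6), $F_1/(-t)\in D(1,\frac34)$ on $\beta$ if $\sigma_1$ is large. So a continuous branch of $\log F_1$ varies along $\beta$ by less than $6$ in modulus.

On the other hand $\log F_1=q-\log q+\log g$ with $\log q=s-i\pi/2$. The variations between the ends of $\beta$ satisfy
$$|\Delta q|\ge e^{\sigma_2}-e^{\sigma_1},\qquad|\Delta\log q|\le\sigma_2-\sigma_1+2\pi,$$
$$|\Delta\log g|\le C\big(1+\log|\sigma_2+i\max(|\tau_k|,|\tau_{k+1}|)|\big).$$
This is a contradiction as $\sigma_2\to\infty$ with $\sigma_1$ fixed.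

**Step 5: conformality.** We use local univalence. By Step 4, $\overline U$ is bounded and contained in $\overline{T_n}$, a closed subset of $\mathbb C$ lying in $\mathbb H$. Thus $\overline U\subset\mathbb H$ is compact and $|f|=m_n/2$ on $\partial U$. Hence $f:U\to\{|\omega|<m_n/2\}$ is proper and locally homeomorphic. It is therefore a covering of a disc by a connected space, so it is a homeomorphism. $\square$

**Lemma 3.** Every component $V$ of $\{|f|<m_n/4\}$ meeting $T_n$ has $\overline V\subset T_n$, $\overline V$ is a closed Jordan disc with $|f|=m_n/4$ on $\partial V$, $V$ contains a zero of $f$, and $\operatorname{diam}\overline V\le8\pi\eta_n$. Different such $\overline V$ are disjoint.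

*Proof.* We pass to the smaller level $m_n/4$ in order to have room for distortion theorems. Let $U\supset V$ be as in Lemma 2, $h=(f|_U)^{-1}$, $\rho=m_n/2$. The set $\{z\in U:|f|<\rho/2\}=h(\{|\omega|<\rho/2\})$ is connected, so it equals $V$, and $\overline V=h(\{|\omega|\le\rho/2\})\subset U\subset T_n$. So each $U$ contains exactly one $V$. All claims except the diameter bound follow; the zero is $h(0)$, and different $\overline V$ lie in different, hence disjoint, $U$.

By Koebe's $\frac14$-theorem $U$ contains a disc of radius $\rho|h'(0)|/4$. Since $U$ lies in $T_n$, a strip of width $\pi\eta_n$, we get $\rho|h'(0)|\le2\pi\eta_n$. By the growth theorem for univalent functions,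
$$|h(\omega)-h(0)|\le\rho|h'(0)|\frac{1/2}{(1-1/2)^2}\le4\pi\eta_n\qquad(|\omega|\le\rho/2).\qquad\square$$

## 8. Asymptotic value $\infty$ at every real point

Fix $a\in\mathbb R$. We build a path $\Gamma_a$ in $\mathbb H$ that ends at $a$ and along which $f\to\infty$.

**Step 1: the straight path and its bad part.** We isolate where $|f|$ may be small. Let $n_0\ge\max(3,1-a)$ be an integer, so $n>-a$ for all $n\ge n_0$. For $n\ge n_0$ let $P_n=\{a+iy:\ Y_n\le y\le Y_{n-1}\}$. Since $Y_n$ lies above $S_{n+1}$ and $Y_{n-1}$ lies below $S_{n-1}$, among all $\hat T_j$ it meets only $\hat T_n$, and $P_n$ lies in $y<y_{n-1}$. By Consequence A (with $n-1$) and Consequence B, $|f|\ge m_n$ on $P_n\setminus I_n$, where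
$$I_n=P_n\cap T_n=\{a\}\times\big(y_n-\tfrac{\pi\eta_n}2,\ y_n+\tfrac{\pi\eta_n}2\big).$$

**Step 2: finitely many islands.** We prepare the detour. Let $\overline{V_1},\dots,\overline{V_m}$ be the closed discs of Lemma 3 that meet $I_n$. There are only finitely many: they are pairwise disjoint, and each contains a zero of $f$ in the compact set $\{z\in\overline{T_n}:\operatorname{dist}(z,\overline{I_n})\le8\pi\eta_n\}\subset\mathbb H$. The endpoints of $\overline{I_n}$ lie in none of them, because $|f|\ge m_n$ there.

**Step 3: the detour.** Start with a parametrization of $\overline{I_n}$ and treat $V_1,\dots,V_m$ one after another. If the current path meets $\overline{V_i}$, replace its part between the first and the last parameter in $\overline{V_i}$ by an arc of $\partial V_i$ joining the corresponding points; these points are on $\partial V_i$ because the path starts and ends outside $\overline{V_i}$. After this step the path meets $\overline{V_i}$ only in $\partial V_i$, and later steps add no points of $\overline{V_i}$, since the discs are disjoint. The final path has the same endpoints, lies in $\overline{T_n}$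 within distance $8\pi\eta_n$ of $I_n$, and consists of points of the curves $\partial V_i$, where $|f|=m_n/4$, and points of $\overline{I_n}\setminus\bigcup V_i$. At the latter points $|f|\ge m_n/4$, since a point of $I_n$ with $|f|<m_n/4$ lies in some $V_i$. Replacing $\overline{I_n}$ in $P_n$ by this path gives a path $P_n'$ from $a+iY_{n-1}$ to $a+iY_n$ with $|f|\ge m_n/4$ on it.

**Step 4: concatenation.** Let $\Gamma_a$ be the concatenation of $P_{n_0}',P_{n_0+1}',\dots$. It tends to $a$ because $y_n,\eta_n\to0$, and $f\to\infty$ along $\Gamma_a$ because $m_n\to\infty$. Moreover $a+iY_n\in\Gamma_a$ for all $n\ge n_0$.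

## 9. All the lines $\ell_n$ lie in one tract: proof of Theorem 2

Let $\varphi:\mathbb D\to\mathbb H$ be a Möbius map with $\varphi(\zeta_0)=\infty$.

**Step 1: membership in $\mathcal A$.** The function $f\circ\varphi$ is holomorphic, non-constant and locally univalent, and by Section 8 it has asymptotic value $\infty$ at every point of $\partial\mathbb D\setminus\{\zeta_0\}$. Hence $f\circ\varphi\in\mathcal A$, and $CV(f\circ\varphi)=\emptyset$ is bounded.

**Step 2: the tract.** We describe it in $\mathbb H$, with closures in $\overline{\mathbb H}\cup\{\infty\}$. For $\epsilon>0$ let $D(\epsilon)$ be the component of $f^{-1}(U(\infty,\epsilon))$ containing a tail of $\Gamma_0$. Then $D(\epsilon_1)\subset D(\epsilon_2)$ for $\epsilon_1<\epsilon_2$, and $\bigcap_\epsilon D(\epsilon)=\emptyset$ because $f$ is finite at every point. So this is a tract over $\infty$.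

**Step 3: its end.** The end lies in $\partial\mathbb H$, since each point of $\mathbb H$ has a neighborhood where $f$ is bounded. By Consequence A, $|f|\ge\frac12\kappa e^{n/2}$ on the line $\ell_n$, and $\ell_n$ meets $\Gamma_0$ at $iY_n$. Hence for each $\epsilon$, $\ell_n\subset D(\epsilon)$ for all large $n$. Since $Y_n\to0$, $\overline{D(\epsilon)}\supset\mathbb R\cup\{\infty\}=\partial\mathbb H$. Thus the end is the whole boundary, and the tract is an arc tract with $K=\partial\mathbb D$. The lines $\ell_n$ correspond to horocycles at $\zeta_0$ (with $\zeta_0$ removed) tending to $\partial\mathbb D$, and $|f|\to\infty$ uniformly on them. $\blacksquare$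

So a function $f\in\mathcal A$ with $CV(f)$ bounded, even empty, can have an arc tract.

## 10. Arcs of any length, almost-global approximation, and the values at $\zeta_0$

*Proof of Theorem 3(b).* Choose $N(n)\to\infty$ with $\ell_{N(n)}\subset D(1/n)$; this is possible by Step 3 of Section 9. A closed arc $\gamma\subset\partial\mathbb D\setminus\{\zeta_0\}$ corresponds to an interval $[a,b]\subset\mathbb R$, and the segments $[a,b]+iY_{N(n)}\subset D(1/n)$ tend to it. If such arcs existed for every $\gamma\subset\partial\mathbb D$, the tract would be global, contrary to the Known result. $\square$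

*Proof of Theorem 3(a).* The case $K=\partial\mathbb D$ is Theorem 2. Let $K\ne\partial\mathbb D$. The idea is to restrict $f$ to a square standing on the real axis, so that only one side of the square lies on $\partial\mathbb H$.

**Step 1: the function.** Let $\Delta=(0,1)\times(0,1)\subset\mathbb H$, and let $\psi:\mathbb D\to\Delta$ be a Riemann map, extended to a homeomorphism of the closures and normalized so that $\psi(K)=[0,1]$. Such a normalization exists because three boundary points in cyclic order can be prescribed. Put $F=f\circ\psi$ with $f$ from Section 5; $F$ is locally univalent.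

**Step 2: $F\in\mathcal A$.** We find asymptotic values on both parts of $\partial\mathbb D$. Points of $\partial\mathbb D$ mapped to $\partial\Delta\setminus[0,1]\subset\mathbb H$ are points to which $F$ extends continuously, so $F$ has asymptotic values there. For $a\in(0,1)$ a tail of $\Gamma_a$ lies in $\Delta$, so $F$ has asymptotic value $\infty$ at $\psi^{-1}(a)$. Hence $F\in\mathcal A$.

**Step 3: the tract.** We identify its end. Let $D'(\epsilon)$ be the component of $\{z\in\Delta:f(z)\in U(\infty,\epsilon)\}$ containing a tail of $\Gamma_{1/2}$. These sets are nested with empty intersection. For large $n$ the segment $\ell_n\cap\Delta$ contains $\frac12+iY_n\in\Gamma_{1/2}$, so $\ell_n\cap\Delta\subset D'(\epsilon)$ for large $n$, and $\overline{D'(\epsilon)}\supset[0,1]$. Each point of $\overline\Delta\setminus[0,1]\subset\mathbb H$ has a neighborhood where $f$ is bounded, so it is not in $\overline{D'(\epsilon)}$ for small $\epsilon$. Thus $\{\psi^{-1}(D'(\epsilon)),\infty\}$ is a tract with end exactly $K$. $\square$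

**The finite asymptotic values.** For the function of Theorem 2, the unbounded set of finite asymptotic values required by Theorem 1 can be seen directly. On $\ell_n$ we have $|f'|\le Ce^{-x}$, so $f(x+iY_n)$ has a limit as $x\to+\infty$. Since $y_{n+1}<Y_n<y_n$, we have $A(x+iY_n)=\{1,\dots,n\}$ for $x>-1$. By Proposition 1 the limit equals
$$-(2\pi+O(\delta))\sum_{k\le n}\eta_ke^k=-(2\pi+O(\delta))\,\kappa\sum_{k\le n}e^{k/2}.$$
It is an asymptotic value at $\zeta_0$, along the horocycle $\ell_n$, and it is unbounded in $n$. These are the constants $c_n$ of Section 3: each corridor contributes its residue $-2\pi\eta_ke^k$, up to a relative error $O(\delta)$ in the total.
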